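# Hyperbolic knots whose torsion polynomial misses the genus

## 1. The theorem and the two numbers it compares

**Theorem 1.** Let $3\le p<q$ be odd and coprime. The knot $K_{p,q}\subset S^3$ constructed in Section 4 is hyperbolic, and
$$2g(K_{p,q})-1=3pq-3q-p,\qquad \deg \mathcal T_{K_{p,q}}\le 6pq-6p-6q+8 .$$
Hence $4g(K_{p,q})-2-\deg\mathcal T_{K_{p,q}}\ge 4(p-2)>0$. For example $K_{3,5}$ has genus $14$, so $4g-2=54$, but $\deg\mathcal T\le 50$.

The theorem answers a question from the paper of Ian Agol and Nathan M. Dunfield, "Certifying the Thurston norm via SL(2, C)-twisted homology", arXiv:1501.02136 (2015).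

**Conjecture.** For a hyperbolic knot in $S^3$, the hyperbolic torsion polynomial determines the Seifert genus $g(K)$; precisely, $\deg\mathcal T_K=4g(K)-2$.

By Theorem 1 the conjecture is false, for an explicit infinite family of knots, and the defect is unbounded over the family. Only an upper bound for $\deg\mathcal T_{K_{p,q}}$ is claimed, not its value.

**The terms.** Let $K\subset S^3$ be a knot with exterior $X=S^3\setminus N(K)$. Its genus $g(K)$ is the smallest genus of a Seifert surface, that is, of a connected compact oriented surface properly embedded in $X$ whose boundary is one longitude. Such a surface of genus $g$ has $-\chi=2g-1$. The knot is hyperbolic if the interior of $X$ carries a complete hyperbolic structure of finite volume. Then there is a faithful holonomy $\pi_1(X)\to \mathrm{Isom}^+(\mathbb H^3)=\mathrm{PSL}_2(\mathbb C)$, and we lift it to $\alpha\colon\pi_1(X)\to\mathrm{SL}_2(\mathbb C)$.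

Let $\phi\colon\pi_1(X)\to\mathbb Z$ be the abelianization, $N=\ker\phi$, $\hat X$ the universal cover, and $\tilde X=\hat X/N$ the infinite cyclic cover. Put $\Lambda=\mathbb C[t^{\pm1}]$. Twisted chains of $X$ with coefficients $\alpha\otimes\Lambda$ are the same as chains of $\tilde X$ twisted by $\alpha$, with $t$ acting through the deck transformation. For twisted homology, keep in mind the circle whose generator acts by a matrix $A$: there $H_0=\operatorname{coker}(A-1)$ and $H_1=\ker(A-1)$.

The ring $\Lambda$ is a principal ideal domain. A finitely generated torsion $\Lambda$-module is a sum $\bigoplus_i\Lambda/(f_i)$, and its order is $\mathrm{ord}=\prod_i f_i$, well defined up to units. For a nonzero Laurent polynomial, $\deg$ is the highest exponent minus the lowest. For instance $\Lambda/(t^2-4t+1)$ has order $t^2-4t+1$, of degree $2$, and has dimension $2$ over $\mathbb C$; in general $\deg\mathrm{ord}\,H=\dim_{\mathbb C}H$.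

The hyperbolic torsion polynomial $\mathcal T_K$, introduced by Dunfield, Friedl and Jackson, is a refinement of the twisted Alexander polynomial $\tau(X,\phi,\alpha)$. From their paper (*Twisted Alexander polynomials of hyperbolic knots*, Exp. Math. 21 (2012)) we use that $\mathcal T_K\ne0$, equivalently
$$H_*(X;\mathbb C(t)^2_\alpha)=0,$$
and that, up to units, $\mathcal T_K=\mathrm{ord}\,H_1/\mathrm{ord}\,H_0$ with $H_i=H_i(X;\alpha\otimes\Lambda)$. Passing to the other lift of the holonomy replaces $t$ by $-t$, so for degrees any lift may be used. (If $\mathcal T_K$ were $0$, the conjectured formula would fail for $K$ anyway.)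

We also use these standard facts: Bass–Serre theory, Kurosh's theorem and the loop theorem; Mostow–Prasad rigidity; Thurston's theorem that a nontrivial knot in $S^3$ which is neither a torus knot nor a satellite is hyperbolic; that a compact irreducible 3-manifold with two boundary tori and group $\mathbb Z^2$ is $T^2\times I$; and, from Waldhausen (1968, Prop. 5.4), that in a compact irreducible 3-manifold with incompressible boundary, an incompressible torus homotopic into the boundary is parallel to the boundary.

## 2. A Seifert surface bounds the degree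

Why should $4g-2$ appear at all? Cut $X$ along a Seifert surface $S$ and compute the homology of $\tilde X$ from the pieces. We do this in detail, because the last section repeats it with a group action.

Choose a CW structure in which $S$ is a subcomplex. For a subcomplex $Y\subset\tilde X$ with preimage $\hat Y\subset\hat X$ put
$$C(Y)=C_*(\hat Y)\otimes_N\mathbb C^2_\alpha ,$$
that is, $C_*(\hat Y)\otimes\mathbb C^2$ modulo $nc\otimes\alpha(n)w\sim c\otimes w$ for $n\in N$. Its homology is $H_*(Y;\alpha)$. If $\tau\in\pi_1(X)$ has $\phi(\tau)=1$, then $T(c\otimes w)=\tau c\otimes\alpha(\tau)w$ is a well-defined map $C(Y)\to C(TY)$, where $T$ also denotes the deck transformation. With $t$ acting by $T$ (or $T^{-1}$, which does not matter for degrees), $H_*(C(\tilde X))=H_*(X;\alpha\otimes\Lambda)$.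

Let $M$ be $X$ cut along $S$. Loops in $S$ have intersection number $0$ with $S$, so $S$ lifts to $\tilde S\subset\tilde X$. The full preimage of $S$ is $\bigsqcup_jT^j\tilde S$, and the region between $\tilde S$ and $T\tilde S$ is a copy $\tilde M$ of $M$. Let $\iota_0,\iota_1\colon C(\tilde S)\to C(\tilde M)$ be given by $\iota_0(c)=c$ and $\iota_1(c)=Tc$.

**Lemma 2.** Let $K$ be hyperbolic and $S$ a Seifert surface of it. Then $\deg\mathcal T_K\le-2\chi(S)$, with equality if and only if both maps $\iota_0,\iota_1\colon H_1(S;\alpha)\to H_1(M;\alpha)$ are isomorphisms.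

**Step 1: an exact sequence.** We claim that
$$0\to\Lambda\otimes C(\tilde S)\xrightarrow{\ \iota_1-t\iota_0\ }\Lambda\otimes C(\tilde M)\xrightarrow{\ t^j\otimes c\,\mapsto\, T^jc\ }C(\tilde X)\to0 \tag{1}$$
is exact. As graded spaces, $C(\tilde M)=C(\tilde S)\oplus C(T\tilde S)\oplus R$, where $R$ is spanned by the remaining cells, and $C(\tilde X)=\bigoplus_jT^j(C(\tilde S)\oplus R)$. The part $\Lambda\otimes R$ maps isomorphically onto $\bigoplus_jT^jR$. On the rest, $t^j\otimes(c,Tc')\mapsto T^jc+T^{j+1}c'$. This is onto $\bigoplus_jT^jC(\tilde S)$, and its kernel is spanned by the elements $t^j\otimes(0,Tc)-t^{j+1}\otimes(c,0)=t^j(\iota_1-t\iota_0)(c)$. Finally $\iota_1-t\iota_0$ sends $\sum t^j\otimes c_j$ to $\sum t^j\otimes(\iota_1c_j-\iota_0c_{j-1})$. Since $C(\tilde S)\cap C(T\tilde S)=0$ in $C(\tilde M)$, this vanishes only if all $c_j=0$.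

**Step 2: $H_0$ vanishes.** If $\alpha|_{\pi_1(S)}$ fixed a nonzero vector, its image would consist of unipotent upper triangular matrices in some basis, and these form an abelian group. As $\partial S$ is a product of commutators in $\pi_1(S)$, we would get $\alpha(\partial S)=1$. But $\alpha$ is faithful, and the longitude is nontrivial in $\pi_1(X)$ because $K$ is nontrivial. So $H^0(S;\alpha)=0$. Since $\mathbb C^2_\alpha$ is self-dual, $H_0(S;\alpha)=0$. Coinvariants of $\pi_1(M)$ are a quotient of coinvariants of $\pi_1(S)$, so $H_0(M;\alpha)=0$, and by (1) $H_0(X;\alpha\otimes\Lambda)=0$. Hence $\deg\mathcal T_K=\deg\mathrm{ord}\,H_1(X;\alpha\otimes\Lambda)$. Moreover $H_2(S;\alpha)=0$ because $\partial S\ne\emptyset$, so $\dim H_1(S;\alpha)=-2\chi(S)$.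

**Step 3: a determinant.** $X$ is homotopy equivalent to a finite 2-complex, so $H_2(X;\alpha\otimes\Lambda)$ is a submodule of a free module. It is torsion because $H_2(X;\mathbb C(t)^2_\alpha)=0$, hence it is $0$. Also $H_1(X;\alpha\otimes\Lambda)$ is torsion. So (1) gives
$$0\to\Lambda\otimes H_1(S;\alpha)\xrightarrow{\iota_1-t\iota_0}\Lambda\otimes H_1(M;\alpha)\to H_1(X;\alpha\otimes\Lambda)\to0 . \tag{2}$$
An injective map of free modules with torsion cokernel is given by a square matrix, here of size $s=-2\chi(S)$, and the order of the cokernel is its determinant. The entries have the form $m_1-tm_0$, so $\det(\iota_1-t\iota_0)$ is a polynomial in $t$ with constant term $\det\iota_1$ and $t^s$-coefficient $\pm\det\iota_0$. Its degree is at most $s$, and equals $s$ exactly when both are nonzero. $\square$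

With $S$ of minimal genus we get $\deg\mathcal T_K\le4g(K)-2$ for every hyperbolic knot, and the conjecture asks for equality.

**Simplest cases.** If $K$ is fibered with fiber $S$, then $M=S\times I$, both inclusions are homotopy equivalences, and equality holds. The figure-eight knot is hyperbolic and fibered of genus $1$, and indeed $\deg\mathcal T=2=4\cdot1-2$. So a counterexample must be non-fibered, and the sutured piece $M$ must have $H_1(S;\alpha)\to H_1(M;\alpha)$ singular although $S$ has least genus.

## 3. Two axes, two invariant surfaces, and a sum of minima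

How can one force such a singularity? Suppose $\hat K$ is invariant under a finite abelian group $G$ acting on $S^3$, and $\alpha$ extends to the group of all lifts of $G$ to $\hat X$. Then $H_1(X;\alpha\otimes\Lambda)$ splits over the characters $\chi$ of $G$. If $S$ is a $G$-invariant Seifert surface, (2) splits too, and the $\chi$-part of $H_1(X;\alpha\otimes\Lambda)$ has an order of degree at most $s_\chi(S)=\dim H_1(S;\alpha)_\chi$.

A single surface gains nothing: $\sum_\chi s_\chi(S)=\dim H_1(S;\alpha)=-2\chi(S)$, which is the bound of Lemma 2 again. A gain is possible only with two invariant surfaces, neither of which is better than the other for every $\chi$.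

Let $G=\mathbb Z_p\times\mathbb Z_q$ act with quotient $S^3$, branched of order $p$ along a curve $A$ and of order $q$ along a curve $B$, and suppose $S$ is the preimage of a disc that meets $A$ in $n_A$ points and $B$ in $n_B$ points. In Section 10 we prove
$$s_\chi(S)=(2-e_A(\chi))\,n_A+(2-e_B(\chi))\,n_B-2 , \tag{3}$$
where $e_A(\chi)\in\{0,1\}$ tells whether $\chi(\mu_A)$ is an eigenvalue of the matrix attached to the meridian $\mu_A$, and similarly for $e_B$. The Euler characteristic is governed by averages of these weights: $e_A$ has average $2/p$ and $e_B$ has average $2/q$, and dividing the average of (3) by $2$ gives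
$$-\chi(S)/pq=(1-\tfrac1p)n_A+(1-\tfrac1q)n_B-1 .$$

With one axis only (drop $n_B$), the right side of (3) is $(2-e_A)n_A-2$. Since $2-e_A\ge1$, it increases with $n_A$ for either value of $e_A$. So the disc with the fewest points wins for every $\chi$ at once, and this mechanism gives nothing. With two axes there is competition. Suppose two discs have $(n_A,n_B)=(3,1)$ and $(1,3)$, and call their preimages $S_1,S_2$. For $p<q$ the average prefers $S_1$, since $1-\frac1p<1-\frac1q$. But a character with $e_A=0$, $e_B=1$ prefers $S_2$: there $s_\chi(S_1)=5$ and $s_\chi(S_2)=3$. For $p=3$, $q=5$ the fifteen characters are distributed as follows.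

| $(e_A,e_B)$ | number of $\chi$ | $s_\chi(S_1)$ | $s_\chi(S_2)$ | minimum |
|---|---|---|---|---|
| $(0,0)$ | 3 | 6 | 6 | 6 |
| $(1,0)$ | 6 | 3 | 5 | 3 |
| $(0,1)$ | 2 | 5 | 3 | 3 |
| $(1,1)$ | 4 | 2 | 2 | 2 |

The sums of the last three columns, weighted by the number of $\chi$, are $54$, $62$ and $50$. If $S_1$ has least genus, then $4g-2=54$ while $\deg\mathcal T\le50$.

Three things are to be done: build a link with these two discs, prove that $S_1$ has minimal genus, and prove that the covering knot is hyperbolic. After that, the bound is the count above.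

## 4. A three-component link and the knots $K_{p,q}$

**Conventions.** Let $D$ be a disc. Tangles in $D\times I$ are viewed from the front and have four endpoints at the bottom and four at the top, in positions $1,\dots,4$ from left to right. Base points lie on the front of $\partial D$ and are joined along the front of $\partial D\times I$. On a level, $x_i$ is the Wirtinger meridian of the $i$-th strand *oriented upward*, with conventions such that $x_1x_2x_3x_4=\partial D$. At a crossing of positions $i,i+1$ the over-strand keeps its meridian and $x_ix_{i+1}$ is preserved. Hence, with primes for the level above the crossing: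

* if the strand from lower left to upper right is over (first rule), $x_{i+1}'=x_i$ and $x_i'=x_ix_{i+1}x_i^{-1}$;
* if the strand from lower right to upper left is over (second rule), $x_i'=x_{i+1}$ and $x_{i+1}'=x_{i+1}^{-1}x_ix_{i+1}$.

The first rule twice sends $(x,y)$ to $(xyx^{-1},x)$ and then to $(xyxy^{-1}x^{-1},\,xyx^{-1})$. So a full twist conjugates both meridians by $xy$. The second rule twice does the inverse.

**The tangle $Q(c)$, $c\in\mathbb Z$.** Strands $1$ and $4$ are vertical, with meridians $a,b$. A cap joins the bottom positions $2,3$, a cup joins the top positions $2,3$, and they are clasped: between them is a horizontal row of $2|c|$ crossings ($c$ full twists), the cap being the lower strand and the cup the upper strand at both ends of the row. Let $u$ (lower) and $v$ (upper) be the meridians where the strands enter the row from the left, directed rightward. Rotating the picture by $90^\circ$ counterclockwise turns rightward strands into upward strands, the upper one becoming the left one. So the preserved product is $vu$, and the row conjugates both meridians by $g=(vu)^c$; this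 fixes the sign of $c$. Each crossing, read from left to right, expresses the meridians on its right by those on its left. So the Wirtinger presentation says that the exterior of $Q(c)$ has free group $F(a,b,u,v)$. The lower strand goes up at bottom position $2$ and down at bottom position $3$; the upper strand comes down at top position $2$ and goes up at top position $3$. So the upward meridians are
$$\text{bottom: }(x_i)=(a,\;u,\;gu^{-1}g^{-1},\;b),\qquad\text{top: }(y_i)=(a,\;v^{-1},\;gvg^{-1},\;b). \tag{4}$$
Put $\kappa=x_2x_3=ugu^{-1}g^{-1}$. Then $\kappa=y_2y_3=v^{-1}gvg^{-1}$ as well, because $g$ commutes with $vu$.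

**The link.** In the unknotted solid torus $U=D\times S^1\subset S^3$ stack, from bottom to top:

1. $Q_1=Q(-2)$;
2. a crossing at positions $3,4$, lower right to upper left over;
3. $Q_2=Q(1)$;
4. a crossing at positions $1,2$, lower left to upper right over;

and close up. Let $D_1$ be the level at the bottom of $Q_1$, $D_2$ the level at the top of $Q_1$, and $K$ the core of $S^3\setminus U$. The longitude of $K$ is $\partial D$, and its meridian is $\tau=\ast\times S^1$.

For $Q_2$ write $a_2,b_2$ for the meridians of strands $1,4$, write $s$ and $\theta$ for the cap and cup generators (in the roles of $u,v$), and put $h=\theta s$. Going up from $Q_1$, strand $a$ continues as $a_2$, which enters bottom position $2$ of $Q_1$, that is, the cap $u$. The other end of this cap, at position $3$, is attached to position $3$ at the top of $Q_2$, the cup $\theta$; the other end of the cup, at position $2$, leads to position $1$, that is, to $a$. Likewise $b$ goes up into bottom position $3$ of $Q_2$, the cap $s$, whose other end at position $2$ is attached to the cup $v$ of $Q_1$; this cup ends at position $3$,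 which leads to $b_2$ and then to $b$. So there are two components. $A$ consists of strand $1$ of $Q_1$ and of $Q_2$, the cap of $Q_1$ and the cup of $Q_2$. $B$ consists of strand $4$ of $Q_1$ and of $Q_2$, the cup of $Q_1$ and the cap of $Q_2$. The disc $D_1$ meets $A$ in $3$ points and $B$ in $1$; $D_2$ meets $A$ in $1$ point and $B$ in $3$. Orienting $A$ and $B$ upward along $a$ and $b$, each has linking number $1$ with $K$. Tracing the same route with orientations, $a,u,\theta^{-1}$ are oriented along $A$, and $b,v,s^{-1}$ along $B$.

**Groups.** Let $x_i,y_i$ be the bottom and top of $Q_1$, and $z_i,w_i$ the bottom and top of $Q_2$. By the crossing rules, for a suitable orientation of $\tau$,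
$$\begin{gathered} z_1=y_1,\quad z_2=y_2,\quad z_3=y_4,\quad z_4=y_4^{-1}y_3y_4;\\ \tau x_1\tau^{-1}=w_1w_2w_1^{-1},\quad \tau x_2\tau^{-1}=w_1,\quad \tau x_3\tau^{-1}=w_3,\quad \tau x_4\tau^{-1}=w_4 .\end{gathered} \tag{5}$$
Let $M^\circ$ be the link exterior cut along $D_1$. From $(z_i)=(a_2,s,hs^{-1}h^{-1},b_2)$ and the first line of (5): $a_2=a$, $s=v^{-1}$, $h=\theta v^{-1}$, $b=hs^{-1}h^{-1}=hvh^{-1}=\theta v\theta^{-1}$, and $b_2=b^{-1}gvg^{-1}b$. These four relations eliminate $a_2,s,b,b_2$, so
$$\pi_1(M^\circ)=F(a,u,v,\theta),\quad g=(vu)^{-2},\quad\text{bottom group generated by } a,\ u,\ gu^{-1}g^{-1},\ b=\theta v\theta^{-1}. \tag{6}$$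

**$A\cup B$ is a Hopf link.** The group of $S^3\setminus(A\cup B)$ is obtained from $\pi_1(M^\circ)$ by setting $\tau=1$ in (5): equate $(a,u,gu^{-1}g^{-1},b)$ with $(a\theta^{-1}a^{-1},\,a,\,h\theta h^{-1},\,b_2)$. The first two entries give $\theta=a^{-1}$ and $u=a$. The last gives $b=b^{-1}gvg^{-1}b$, that is $b=gvg^{-1}$, with $b=\theta v\theta^{-1}=a^{-1}va$ and $g=(va)^{-2}$. Since $(va)^{-1}v(va)=a^{-1}va$,
$$a^{-1}va=(va)^{-2}v(va)^2=(va)^{-1}(a^{-1}va)(va).$$
So $a^{-1}va$ commutes with $va$. Conjugating by $a$, $v$ commutes with $av$, hence with $a$. The remaining relation $ga^{-1}g^{-1}=ha^{-1}h^{-1}$ then holds, and the group is $\mathbb Z^2$. A split link would have a nontrivial free product as group, so $A\cup B$ is non-split. Its exterior is irreducible with group $\mathbb Z^2$, so it is $T^2\times I$. Filling it along the two meridians gives $S^3$, so these two slopes on $T^2$ meet once, and $A\cup B$ is the Hopf link.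

**The knots.** Let $G=\mathbb Z_p\times\mathbb Z_q$, and write $S^3=S^1*S^1$. The join of $z\mapsto z^p$ and $w\mapsto w^q$ is a map $S^3\to S^3$ which is the cover branched over the Hopf link formed by the two circles, with group $G$. So the $G$-cover of $S^3$ branched of order $p$ along $A$ and $q$ along $B$, given by $\mu_A\mapsto(1,0)$ and $\mu_B\mapsto(0,1)$, is $S^3$. A point of $A$ has $q$ preimages, and a point of $B$ has $p$.

The longitude $\partial D=au\,gu^{-1}g^{-1}\,b$ of $K$ maps to $(1,1)$, which generates $G$ as $p,q$ are coprime. So the preimage of $K$ is connected. This is the knot $\hat K=K_{p,q}$. Let $X$ be its exterior, a branched $G$-cover of $U$. Put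
$$\Pi=\pi_1(S^3\setminus(K\cup A\cup B))/\langle\langle\mu_A^p,\mu_B^q\rangle\rangle,\qquad \pi_1(X)=\ker(\Pi\to G),\quad \mu_K=\tau\mapsto0 .$$
Indeed the unbranched part of $X$ has group $\ker(\pi_1(S^3\setminus(K\cup A\cup B))\to G)$, and filling in the branch set kills all conjugates of $\mu_A^p,\mu_B^q$. As a small model, for a disc branched at one point of order $m$ this recipe gives $\Pi=\mathbb Z_m$, and the $m$-fold branched cover, again a disc, has trivial group.

The preimage $S_i$ of $D_i$ is a $G$-invariant Seifert surface of $\hat K$. It is connected, because meridians of both $A$ and $B$ occur in $\pi_1(D_i\setminus(A\cup B))$, which therefore surjects to $G$. It is transversally oriented, its boundary is connected because $\partial D$ maps to a generator of $G$, and $\partial S_i$ meets each lift of $\tau$, a meridian of $\hat K$, once. Counting preimages, $\chi(S_1)=pq(1-4)+3q+p$, so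
$$-\chi(S_1)=3pq-3q-p . \tag{7}$$
(For comparison, $-\chi(S_2)=3pq-q-3p$ is larger.)

## 5. A local system that certifies minimal genus

**Lemma 3.** Let $S$ be a Seifert surface of a knot in $S^3$ with exterior $X$, $M$ the exterior cut along $S$, and $S_b,S_t\subset\partial M$ the two copies of $S$. If there is a complex local system $V\ne0$ of finite rank $r$ on $M$ with $H^1(M,S_b;V)=0$, then $S$ has minimal genus.

*Proof.* The plan is to show that no surface in $\tilde X$ with the right boundary beats $S$, first between adjacent lifts of $S$, then in general.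

**Step 1: all relative homology vanishes.** $H^0(M,S_b;V)=0$ as $M$ is connected, and by duality $H^3(M,S_b;V)\cong H_0(M,\overline{\partial M\setminus S_b};V)=0$. Also $\chi(M)=\frac12\chi(\partial M)=\chi(S)$, so $\chi(M,S_b)=0$, and $H^2$ vanishes with $H^1$. So $H^*(M,S_b;V)=0$, and dually $H_*(M,S_b;V^*)=0$.

**Step 2: the competing surfaces.** Let $\tilde S_i$ ($i\in\mathbb Z$) be the lifts of $S$ to $\tilde X$, in order, and $W_n$ the region between $\tilde S_0$ and $\tilde S_n$, so $W_1=M$. Each $\tilde S_i$ separates $\tilde X$. We claim $H_2(\tilde X;\mathbb F_2)=0$. As $X$ is homotopy equivalent to a finite 2-complex, this is a submodule of a finitely generated free $\mathbb F_2[t^{\pm1}]$-module, so it is free of finite rank. From the exact sequence $H_2(\tilde X)\xrightarrow{t-1}H_2(\tilde X)\to H_2(X;\mathbb F_2)=0$, the map $t-1$ is surjective on it. So the rank is $0$.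

Let $\mathcal C_n$ be the set of compact connected oriented properly embedded surfaces $R\subset W_n\setminus(\tilde S_0\cup\tilde S_n)$ with $\partial R$ a single curve, essential in the annulus $\partial\tilde X$ and disjoint from all $\partial\tilde S_i$. For such $R$, the union of $R$, $\tilde S_0$ and an annulus in $\partial\tilde X$ is a null-homologous mod 2 cycle. So $R$ and $\tilde S_0$ are homologous in $H_2(\tilde X,\partial\tilde X;\mathbb F_2)$. As $\tilde S_0$ separates, it has zero mod 2 intersection number with every loop, and so does $R$. Hence $R$, being connected and two-sided, separates $\tilde X$ into exactly two components. $\tilde S_0$ and $\tilde S_n$ lie on different sides, because an arc in $\partial\tilde X$ joining them meets $\partial R$ an odd number of times. A component of $W_n\setminus R$ missing $\tilde S_0\cup\tilde S_n$ would be a component of $\tilde X\setminus R$, which is impossible. So $W_n\setminus R$ has exactly two components, one containing $\tilde S_0$ ("below $R$") and one containing $\tilde S_n$.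

We show by induction on $n$ the claim that $\chi(R)\le\chi(S)$ for all $R\in\mathcal C_n$.

**Step 3: $n=1$.** Let $M=M'\cup_RM''$ with $S_b\subset M'$, $S_t\subset M''$, and use coefficients $V^*$. By excision and duality, $H_3(M,M')=H_3(M'',R)\cong H^0(M'',\overline{\partial M''\setminus R})=0$. So the sequence of the triple shows that $H_2(M',S_b)$ injects into $H_2(M,S_b)=0$. With $h_i=\dim H_i(M',S_b;V^*)$ we have $h_0=h_2=0$, so
$$r\,\chi(M',S_b)=-h_1-h_3\le0 .$$
But $\chi(M',S_b)=\frac12(\chi(R)+\chi(S))-\chi(S)=\frac12(\chi(R)-\chi(S))$. So $\chi(R)\le\chi(S)$.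

**Step 4: $\tilde S_i$ is $\pi_1$-injective.** First a remark on compressions. Let $\Delta$ be a disc with $\Delta\cap R=\partial\Delta$, and suppose $\partial\Delta$ bounds no disc in $R$. Compressing $R$ along $\Delta$ raises $\chi$ by $2$. If a closed component splits off, it is not a sphere (else $\partial\Delta$ would bound a disc in $R$), so it has $\chi\le0$. Hence the component with boundary has $\chi\ge\chi(R)+2$. Now if $S_b$ or $S_t$ were compressible in $M$, compressing a push-in of it would give an element of $\mathcal C_1$ with $\chi>\chi(S)$, against Step 3. By the loop theorem $S_b$ and $S_t$ are $\pi_1$-injective in $M$. So every $\tilde S_i$ is $\pi_1$-injective in $\tilde X$, whose group is the resulting infinite amalgam.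

**Step 5: $n>1$.** Suppose the claim fails for $n$ and holds for smaller values. Choose $R\in\mathcal C_n$ with $\chi(R)$ maximal (Euler characteristics of connected surfaces with boundary are at most $1$), so $\chi(R)>\chi(S)$; then, among such $R$ transverse to $\tilde S_1$, choose one with the fewest components of $R\cap\tilde S_1$. These components are closed curves.

By maximality and the remark in Step 4, the boundary of every disc $\Delta\subset W_n\setminus(\tilde S_0\cup\tilde S_n)$ with $\Delta\cap R=\partial\Delta$ bounds a disc in $R$. Suppose some curve of $R\cap\tilde S_1$ bounds a disc in $\tilde S_1$, and take an innermost such disc $\Delta$. Then $\partial\Delta$ bounds a disc $\Delta'\subset R$. Replacing $\Delta'$ by a push-off of $\Delta$ keeps $\chi$ and reduces the number of intersection curves, a contradiction. So no intersection curve bounds a disc in $\tilde S_1$. By $\pi_1$-injectivity of $\tilde S_1$, none bounds a disc in $R$.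

If $R\cap\tilde S_1=\emptyset$, then $R\in\mathcal C_1$ or $R$ lies in a translate of $\mathcal C_{n-1}$, against induction. Otherwise let $Z_R,Z_1$ be the closed parts of $W_n$ below $R$ and below $\tilde S_1$, and let $R^-,R^+$ be the smoothed frontiers in $W_n$ of $Z_R\cap Z_1$ and $Z_R\cup Z_1$. They are obtained by cutting $R$ and $\tilde S_1$ along the intersection curves and regluing, so $\chi(R^-)+\chi(R^+)=\chi(R)+\chi(S)$. The pieces have nonempty boundary. None is a disc: a disc bounded by an intersection curve was excluded, and a disc bounded by $\partial R$ or $\partial\tilde S_1$ would be the whole surface, without intersection curves. So all pieces, and hence all components of $R^\pm$, have $\chi\le0$. $\partial R^-$ is the lower and $\partial R^+$ the upper of the two curves $\partial R,\partial\tilde S_1$. So exactly one component $R_0^\pm$ of $R^\pm$ has boundary, and discarding the closed components gives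
$$\chi(R_0^-)+\chi(R_0^+)\ge\chi(R)+\chi(S).$$
After a small push down, $R_0^-\in\mathcal C_1$; after a small push up, $R_0^+$ lies in a translate of $\mathcal C_{n-1}$. So $\chi(R_0^-)\le\chi(S)$, hence $\chi(R_0^+)\ge\chi(R)>\chi(S)$, against induction.

**Step 6: conclusion.** Let $S'$ be any Seifert surface. Isotope $\partial S'$ off $\partial S$. $S'$ lifts to $\tilde X$ and is compact, so a suitable lift lies in $\mathcal C_n$ for some $n$. Hence $\chi(S')\le\chi(S)$. $\square$

## 6. $S_1$ has minimal genus

The obvious local system to try in Lemma 3 is $V=\mathbb C^2_\alpha$. It cannot serve here. If $H^1(M,S_b;\alpha)=0$, Step 1 and self-duality of $\alpha$ give $H_*(M,S_b;\alpha)=0$. By duality $H_k(M,S_t;\alpha)\cong H^{3-k}(M,\overline{\partial M\setminus S_t};\alpha)\cong H^{3-k}(M,S_b;\alpha)=0$, because $\overline{\partial M\setminus S_t}$ is $S_b$ with a collar. So both inclusions are isomorphisms on $H_1(\,\cdot\,;\alpha)$, and by Lemma 2 $\deg\mathcal T=-2\chi(S)$. For a counterexample this must fail. So we need another local system; one of rank $p$, adapted to the branching, works.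

**Proposition 4.** For $3\le p<q$ odd and coprime, $S_1$ is a minimal genus Seifert surface of $K_{p,q}$. So $2g(K_{p,q})-1=3pq-3q-p$.

Recall that a derivation $z\colon H\to V$ satisfies $z(xy)=z(x)+xz(y)$. Then
$$z(x^{-1})=-x^{-1}z(x),\quad z(x^n)=(1+x+\dots+x^{n-1})z(x),\quad z(xyx^{-1})=(1-xyx^{-1})z(x)+xz(y).$$
On $\langle x\rangle\cong\mathbb Z$, for example, $z(x)$ may be any vector and determines $z$.

**Step 1: the groups.** Let $M$ be $X$ cut along $S_1$, a branched $G$-cover of $D\times I$ with branch-set complement $M^\circ$ downstairs. Put $F=\pi_1(M^\circ)=F(a,u,v,\theta)$, let $G_b\le F$ be the bottom group in (6), and $L=\ker(F\to G)$, where $a,u\mapsto(1,0)$, $\theta\mapsto(-1,0)$, $v\mapsto(0,1)$. Since $a\mapsto(1,0)$ and $b\mapsto(0,1)$, $G_b\to G$ is onto, so $F=G_bL$. The branch set in $D\times I$ consists of three $A$-arcs, with meridians $a,u,\theta$ up to conjugation and inversion, and one $B$-arc, with meridian $v$. So $\pi_1(M)$ is the quotient of $L$ by all $F$-conjugates of $a^p,u^p,\theta^p,v^q$, and the image of $\pi_1(S_b)$ is the image of $L\cap G_b$.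

**Step 2: the local system.** Let $\zeta=e^{2\pi i/p}$, $\xi=e^{2\pi i/q}$, $V=\mathbb C^p$. Let
$$\rho(a)=\rho(u)=\mathrm{diag}(1,\zeta,\dots,\zeta^{p-1}),$$
let $\rho(v)$ lie in the conjugacy class $\mathcal O$ of $\mathrm{diag}(1,\xi,\dots,\xi^{p-1})$, whose entries are distinct as $q>p$, and let $\rho(\theta)$ be conjugate to $\mathrm{diag}(1,\zeta,\dots,\zeta^{p-1})$. $F$ is free, so this defines $\rho$. The $p$-th powers of $\rho(a),\rho(u),\rho(\theta)$ and the $q$-th power of $\rho(v)$ are $1$, so $\rho|_L$ descends to $\pi_1(M)$. For a character $\chi$ of $G$ with $\chi(1,0)=\zeta^j$, $\chi(0,1)=\xi^k$ write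
$$u_\chi=\zeta^j\rho(u),\quad v_\chi=\xi^k\rho(v),\quad\theta_\chi=\zeta^{-j}\rho(\theta),\qquad \Psi_\chi=(1-u_\chi)(1+v_\chi u_\chi)(1-v_\chi).$$

**Step 3: a generic choice.** We choose $\rho(v)$ and $\rho(\theta)$ such that
$$\ker\Psi_\chi\cap\mathrm{Im}(1-\theta_\chi)=0\quad\text{for all }\chi. \tag{8}$$
Multiplication by $\zeta^j$ permutes the $p$-th roots of unity, so $1$ is an eigenvalue of $u_\chi$ and $\mathrm{rank}\,\Psi_\chi\le p-1$. The set of $\rho(v)\in\mathcal O$ with $\mathrm{rank}\,\Psi_\chi=p-1$ is Zariski open in the irreducible variety $\mathcal O$. It is nonempty: take $v_\chi$ diagonal, ordered so that, if $1$ is an eigenvalue of $v_\chi$, it sits at the index where $u_\chi$ has entry $1$. At any other index let $\lambda,\mu$ be the entries of $u_\chi,v_\chi$. Then $\Psi_\chi$ has entry $(1-\lambda)(1+\mu\lambda)(1-\mu)$, and $\lambda,\mu\ne1$, while $\mu\lambda\ne-1$ because $(\mu\lambda)^{pq}=1\ne(-1)^{pq}$; here $p$ and $q$ odd is used. So one $\rho(v)$ works for all of the finitely many $\chi$, and each $\ker\Psi_\chi$ is a line. As $1$ is a simple eigenvalue of $\theta_\chi$,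 $\mathrm{Im}(1-\theta_\chi)$ is a hyperplane. A generic conjugate of $\rho(\theta)$ makes these hyperplanes avoid the finitely many lines.

**Step 4: $H^1(M,S_b;V)$ as derivations.** Let $\mathcal D$ be the space of derivations $\pi_1(M)\to V$ vanishing on the image of $\pi_1(S_b)$. We claim $\dim\mathcal D=\dim H^1(M,S_b;V)$. As $M$ and $S_b$ are connected, the long exact sequence makes $H^1(M,S_b;V)$ an extension of $\ker(H^1(M;V)\to H^1(S_b;V))$ by $V^{\pi_1(S_b)}/V^{\pi_1(M)}$. The same holds for $\mathcal D$. Map it to $H^1(M;V)$, the derivations modulo the inner ones $k\mapsto kw-w$. A class lies in the image exactly if it restricts to an inner derivation on $\pi_1(S_b)$, since then we can subtract an inner derivation of $\pi_1(M)$. The kernel consists of the inner derivations with $w\in V^{\pi_1(S_b)}$, where $w$ matters only modulo $V^{\pi_1(M)}$.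

Pulled back to $L$, $\mathcal D$ is the space of derivations $z\colon L\to V$ vanishing on $L\cap G_b$ and on all $F$-conjugates of the meridian powers. We must show that it is $0$.

**Step 5: reduction to one derivation on $F$.** The space is only about $L$; we extend to $F$, where (6) gives simple generators. For $f\in G_b$ put $(f\cdot z)(k)=\rho(f)z(f^{-1}kf)$. This is again a derivation, and it vanishes on the same elements, since $f$ normalizes $L\cap G_b$ and permutes the conjugates. For $m\in L\cap G_b$,
$$z(m^{-1}km)=z(m^{-1})+\rho(m^{-1})z(k)+\rho(m^{-1}k)z(m)=\rho(m)^{-1}z(k),$$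
so $m$ acts trivially. Hence the finite abelian group $G=G_b/(L\cap G_b)$ acts on $\mathcal D$. If $\mathcal D\ne0$, it contains some $z\ne0$ with $f\cdot z=\chi(f)^{-1}z$ for a character $\chi$. Define
$$\hat z(fk)=\chi(f)\rho(f)z(k)\qquad(f\in G_b,\ k\in L).$$
This is well defined: for $m\in L\cap G_b$, $\rho(m)z(m^{-1}k)=z(k)$ and $\chi(m)=1$. It is a derivation for the action $\chi\rho$ of $F$ on $V$. Indeed $f_1k_1f_2k_2=f_1f_2\cdot(f_2^{-1}k_1f_2)k_2$, so
$$\hat z(f_1k_1f_2k_2)=\chi(f_1f_2)\rho(f_1f_2)\bigl[z(f_2^{-1}k_1f_2)+\rho(f_2^{-1}k_1f_2)z(k_2)\bigr].$$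
By $\rho(f_2)z(f_2^{-1}k_1f_2)=\chi(f_2)^{-1}z(k_1)$ the first term is $\chi(f_1)\rho(f_1)z(k_1)=\hat z(f_1k_1)$. The second is $\chi(f_1f_2)\rho(f_1k_1f_2)z(k_2)=(\chi\rho)(f_1k_1)\hat z(f_2k_2)$, as $\chi(k_1)=1$. Further $\hat z$ vanishes on $G_b$, and $\hat z(\theta^p)=z(\theta^p)=0$ gives
$$\hat z(\theta)\in\ker\sum_{i<p}\theta_\chi^i=\mathrm{Im}(1-\theta_\chi),$$
because $\theta_\chi$ is diagonalizable with $\theta_\chi^p=1$.

**Step 6: the derivation vanishes.** Write $z$ for $\hat z$, and $u,v,\theta,g$ for their actions under $\chi\rho$. All of $a,u,gug^{-1},\theta v\theta^{-1}$ lie in $G_b$. From $z(u)=0$: $z(vu)=z(v)$, so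
$$z(g)=z((vu)^{-2})=-(vu)^{-2}(1+vu)z(v).$$
From $z(gug^{-1})=0$ and $z(u)=0$: $(1-gug^{-1})z(g)=0$, that is $(1-u)g^{-1}z(g)=0$, that is
$$(1-u)(1+vu)z(v)=0 .$$
From $z(\theta v\theta^{-1})=0$: $(1-\theta v\theta^{-1})z(\theta)+\theta z(v)=0$, that is $z(v)=-(1-v)\eta$ with $\eta=\theta^{-1}z(\theta)\in\mathrm{Im}(1-\theta)$. Together $\Psi_\chi\eta=0$, so $\eta=0$ by (8). Hence $z(\theta)=z(v)=0$, and $z(a)=z(u)=0$, so $\hat z=0$ and $z=0$, a contradiction. So $H^1(M,S_b;V)=0$. Lemma 3 and (7) finish the proof. $\square$

## 7. Pictures of subgroups of free products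

Hyperbolicity will be read off from a graph of groups, and for this we need intersections of conjugate subgroups in free products. We compute them with finite diagrams.

Let $F=*_iC_i$ with $C_i=\langle x_i\rangle$ cyclic of order $m_i$, $3\le m_i\le\infty$. A word $c_1\cdots c_n$ with $c_j\in C_{i_j}\setminus\{1\}$ is reduced if neighboring syllables lie in different factors, and cyclically reduced if moreover $n=1$ or $i_1\ne i_n$. Every $y\ne1$ is conjugate to a cyclically reduced word.

**Definition.** A *picture* is a finite set $\Delta$ with, for each $i$, a partition into $i$-blocks. Each block is either *fixed* (then it is a single point) or *free*, with an injection $\mathrm{pos}$ into $\mathbb Z/m_i$ (into $\mathbb Z$ if $m_i=\infty$). $B(\Delta)$ is the bipartite graph on points and blocks, with an edge for each membership; a fixed $i$-block carries the group $C_i$, every other vertex the trivial group.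

A picture extends to a right $F$-set $\Omega=\Omega(\Delta)\supset\Delta$: $x_i$ fixes the points of fixed blocks; in a free block, $\omega x_i^k=\omega'$ if and only if $\mathrm{pos}(\omega')-\mathrm{pos}(\omega)=k$; free blocks are completed to full $C_i$-torsors, and at new points one continues freely. $B(\Omega)$ arises from $B(\Delta)$ by attaching trees with trivial groups, each along one edge from a free block of $\Delta$ to a new point.

*Example.* Let $F=\langle u\rangle*\langle v\rangle$ and $\Delta=\{0,1\}$, with $u$ fixed at $0$ and at $1$, and one $v$-block with $0\cdot v=1$. Elements fixing $0$ are, for instance, $u$ and $vuv^{-1}$: go from $0$ to $1$, apply $u$, come back.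

**Lemma 5.** For $\omega\in\Delta$, $\mathrm{Stab}(\omega)$ is the free product of $\pi_1$ of the component of $\omega$ in $B(\Delta)$ and of the groups $fC_if^{-1}$, one for each fixed $i$-block in the component, where $f$ is the word of a path (in a maximal tree) from $\omega$ to that block.

*Proof.* $F$ acts on the Bass–Serre tree with vertices $F\sqcup\bigsqcup_iF/C_i$ and edges joining $f$ to $fC_i$. For $H=\mathrm{Stab}(\omega)$, the map $Hf\mapsto\omega f$ identifies the quotient by $H$ with the component of $B(\Omega)$ containing $\omega$. The stabilizer in $H$ of the vertex $fC_i$ is $H\cap fC_if^{-1}$; it is $fC_if^{-1}$ if the block of $\omega f$ is fixed and trivial if it is free. Edge stabilizers are trivial. So Bass–Serre theory gives the statement for $B(\Omega)$, and the attached trees do not matter. $\square$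

In the example, $\mathrm{Stab}(0)=\langle u\rangle*v\langle u\rangle v^{-1}$.

**Lemma 6.** Let $\omega,\omega y\in\Delta$ with $y$ a reduced word, or let $\omega\in\Omega$ and $\omega y=\omega$ with $y\ne1$ cyclically reduced. Then all intermediate points, and $\omega$, lie in $\Delta$.

*Proof.* Each syllable passes from a point through a block to a point, so $y$ traces a path in $B(\Omega)$. It does not backtrack at points, as consecutive syllables lie in different factors. It backtracks at a block only if a nontrivial element fixes a point, that is, only at fixed blocks, and these lie in $B(\Delta)$. In the first case, a path that enters an attached tree must leave it through the same edge, so it backtracks inside the tree, which is impossible. In the second case, if $y$ is one syllable, then $\omega$ lies in a fixed block, so $\omega\in\Delta$. If $y$ has at least two syllables, the closed path does not backtrack at $\omega$ either. A closed path meeting an attached tree would, cyclically, backtrack inside the tree, whether it is contained in the tree or enters and leaves it. $\square$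

For pictures $\Delta,\Delta'$ of $F$, the *product picture* on $\Delta\times\Delta'$ has as blocks the traces of the $C_i$-orbits of $\Omega\times\Omega'$. A block is fixed if and only if both coordinates are fixed; otherwise the orbit is a torsor and the block is free.

**Lemma 7.** (a) If an $F$-orbit of $\Omega\times\Omega'$ meets $\Delta\times\Delta'$, its trace is a single component of the product picture, and the stabilizers of its points are the groups which Lemma 5 attaches to that component.

(b) Let $H=\mathrm{Stab}(o)$ and $H'=\mathrm{Stab}(o')$ with $o\in\Delta$, $o'\in\Delta'$. Suppose that every component of the product picture other than that of $(o,o')$ has finite group (its graph is a tree with at most one fixed block, of finite order). If $H\cap gH'g^{-1}$ contains an element $y$ of infinite order, then $g\in kH'$ for some $k\in H$, and $H\cap gH'g^{-1}=k(H\cap H')k^{-1}$.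

*Proof.* (a) If a reduced word takes one point of $\Delta\times\Delta'$ to another, then by Lemma 6 in both coordinates all intermediate points lie in $\Delta\times\Delta'$, so the word is a path in the product picture. Conversely, paths give group elements. In particular, a reduced word fixes a point of $\Delta\times\Delta'$ in $\Omega\times\Omega'$ if and only if it does so in $\Omega(\Delta\times\Delta')$.

(b) Write $y=fy_0f^{-1}$ with $y_0$ cyclically reduced. As $gH'g^{-1}=\mathrm{Stab}(o'g^{-1})$, $y_0$ fixes $(of,o'g^{-1}f)$. By Lemma 6 this point lies in $\Delta\times\Delta'$. Its group contains $y_0$ and is infinite, so it lies in the component of $(o,o')$: $(of,o'g^{-1}f)e=(o,o')$ for some $e\in F$. With $k=fe$ we get $k\in H$ and $g^{-1}k\in H'$. Then $H\cap gH'g^{-1}=H\cap kH'k^{-1}=k(H\cap H')k^{-1}$. $\square$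

**Arrow notation.** In all pictures below a free block has at most two points, which differ by $x_i$. We write $x\xrightarrow{x_i}y$ for $y=x\cdot x_i$ and do not mention free singletons. In the product, two points in one $C_i$-orbit differ by some $x_i^k$. If both coordinates move, then $k\equiv\pm1$ in each of them, with the same sign as $1\not\equiv-1$ modulo $m_i$. If one coordinate does not move while $x_i^k\ne1$, it is fixed. So the arrows of the product are exactly (arrow, arrow), (fixed, arrow) and (arrow, fixed).

*Example, continued.* In $\Delta\times\Delta$ there is the diagonal $00\xrightarrow v11$, and $01$ and $10$ each carry one fixed $u$-block. So, if $u$ has finite order, $H\cap gHg^{-1}$ is torsion for $g\notin H$. The point $01$ has group $\langle u\rangle$, in accordance with $H\cap v^{-1}Hv=\langle u,vuv^{-1}\rangle\cap\langle v^{-1}uv,u\rangle=\langle u\rangle$.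

## 8. Level groups inside the tangle groups

Let $\mathcal F=\langle a\rangle*\langle b\rangle*\langle u\rangle*\langle v\rangle$ with finite orders $\ge3$, and let $G_b,G_t\le\mathcal F$ be the images of the bottom and top groups of $Q(c)$, $c\in\{1,-2\}$. By (4), dropping inversions and conjugations of one generator by another:

* $c=1$, $g=vu$: $G_b=\langle a,b,u,vuv^{-1}\rangle$, since $gug^{-1}=vuv^{-1}$; $G_t=\langle a,b,v,uvu^{-1}\rangle$, since $gvg^{-1}=v(uvu^{-1})v^{-1}$; $\kappa=uvu^{-1}v^{-1}$.
* $c=-2$, $g=u^{-1}v^{-1}u^{-1}v^{-1}$: $G_b=\langle a,b,u,\beta u\beta^{-1}\rangle$ with $\beta=(vuv)^{-1}$, since $gug^{-1}=u^{-1}(\beta u\beta^{-1})u$; $G_t=\langle a,b,v,\beta'v\beta'^{-1}\rangle$ with $\beta'=(uvu)^{-1}$, since $gvg^{-1}=\beta'v\beta'^{-1}$; $\kappa=v^{-1}u^{-1}v^{-1}u^{-1}vuvu$.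

They are the stabilizers of $0$ and $0'$ in the following pictures.

* $c=1$. $\Delta_b$: fixed $a,b,u$ at $0$; fixed $u$ at $1$; $0\xrightarrow v1$. $\Delta_t$: fixed $a,b,v$ at $0'$; fixed $v$ at $1'$; $0'\xrightarrow u1'$.
* $c=-2$. $\Delta_b$: fixed $a,b,u$ at $0$; fixed $u$ at $3$; $1\xrightarrow v0$, $2\xrightarrow u1$, $3\xrightarrow v2$. $\Delta_t$: fixed $a,b,v$ at $0'$; fixed $v$ at $3'$; $1'\xrightarrow u0'$, $2'\xrightarrow v1'$, $3'\xrightarrow u2'$.

For instance, for $c=-2$ the path from $0$ to $3$ has word $v^{-1}u^{-1}v^{-1}=\beta$. The graphs are trees with four fixed blocks, so by Lemma 5 $G_b$ and $G_t$ are free products of the four cyclic groups listed. The generators in (4) differ from these only by inversion and by conjugating one factor by an element of another factor. So *the abstract free products $*_i\langle x_i\rangle$ and $*_i\langle y_i\rangle$ of the level meridians inject into $\mathcal F$.*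

**Lemma 8.** (a) For $g\in\mathcal F\setminus G_b$, $G_b\cap gG_bg^{-1}$ has no element of infinite order; likewise for $G_t$.

(b) $E:=G_b\cap G_t=\langle a\rangle*\langle\kappa\rangle*\langle b\rangle$ with $\kappa$ of infinite order. If $G_b\cap gG_tg^{-1}$ contains an element of infinite order, then $g\in kG_t$ with $k\in G_b$, and the intersection is $kEk^{-1}$. The same holds with $G_b$ and $G_t$ exchanged.

*Proof.* (a) Apply Lemma 7(b) to $\Delta_b\times\Delta_b$. The diagonal is a component. Off the diagonal, for $c=1$: the points $01,10$ have no arrows and one fixed $u$-block each. For $c=-2$ we have $u$ fixed at $0,3$ with $2\xrightarrow u1$, and $v$-arrows $1\to0$, $3\to2$. This gives $23\xrightarrow u13\xrightarrow v02\xrightarrow u01$ and $32\xrightarrow u31\xrightarrow v20\xrightarrow u10$, both without fixed blocks, the isolated points $12,21$ without fixed blocks, and $03,30$ with one fixed $u$-block each. All these groups are finite. So an element of infinite order forces $g\in kG_b=G_b$. For $\Delta_t$ exchange $u$ and $v$.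

(b) Take $\Delta_b\times\Delta_t$. For $c=1$: arrows $00'\xrightarrow u01'$, $10'\xrightarrow u11'$, $00'\xrightarrow v10'$, $01'\xrightarrow v11'$; fixed $a,b$ at $00'$. There is one component with one cycle, whose word from $00'$ is $uvu^{-1}v^{-1}=\kappa$.

For $c=-2$: the $u$-arrows are $01'\to00'$, $03'\to02'$, $21'\to10'$, $23'\to12'$, $31'\to30'$, $33'\to32'$; the $v$-arrows are $10'\to00'$, $12'\to01'$, $13'\to03'$, $30'\to20'$, $32'\to21'$, $33'\to23'$; fixed are $a,b$ at $00'$ only. The component of $00'$ is the 8-cycle through $00',01',12',23',33',32',21',10'$, and its word in this order is $u^{-1}v^{-1}u^{-1}v^{-1}uvuv=\kappa^{-1}$. The other eight points form the trees $13'\xrightarrow v03'\xrightarrow u02'$ and $31'\xrightarrow u30'\xrightarrow v20'$ and the isolated points $11',22'$, without fixed blocks.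

In both cases Lemma 5 gives $E$, and Lemma 7(b) gives the second statement. For the exchanged version, suppose $G_t\cap gG_bg^{-1}$ has an element of infinite order. Then so has $G_b\cap g^{-1}G_tg$. Hence $g^{-1}=kh$ with $k\in G_b$, $h\in G_t$, and $G_t\cap gG_bg^{-1}=G_t\cap h^{-1}G_bh=h^{-1}Eh$. $\square$

## 9. Lines in the Bass–Serre tree, and hyperbolicity

**A splitting of $\Pi$.** Cut the complement of $K\cup A\cup B$ along $D_1$ and $D_2$. The pieces are the exterior of $Q_1$, and the exterior of $Q_2$ together with the two crossings, which are products and have been absorbed in (5). By van Kampen, $\pi_1(S^3\setminus(K\cup A\cup B))$ is generated by the two tangle groups and $\tau$, with relations (5). Adding $\mu_A^p=\mu_B^q=1$ replaces the tangle groups by free products $\mathcal F_1,\mathcal F_2$ of four cyclic groups of orders $p,p,q,q$: in $\mathcal F_1$, $a,u$ have order $p$ and $b,v$ order $q$; in $\mathcal F_2$, $a_2,\theta$ have order $p$ and $b_2,s$ order $q$. The level groups $G_1=*\langle x_i\rangle$ (orders $p,p,p,q$) and $G_2=*\langle y_i\rangle$ (orders $p,q,q,q$) inject on both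 sides by Section 8. So $\Pi$ is the fundamental group of a graph of groups with vertex groups $\mathcal F_1,\mathcal F_2$ and edge groups $G_1$ (bottom of $Q_1$ with top of $Q_2$, stable letter $\tau$) and $G_2$ (top of $Q_1$ with bottom of $Q_2$).

Let $\mathcal Y$ be its Bass–Serre tree. Vertex types $Q_1,Q_2$ alternate. Edges have type $P_1$ or $P_2$, with stabilizers conjugate to $G_1$ or $G_2$. The group $\Pi$ preserves all types. Let $v_1,v_2$ be the base vertices, with stabilizers $\mathcal F_1,\mathcal F_2$. The base edge $f_0$ joins $v_1$ to $v_2$ and has stabilizer $G_2$. Since $\tau G_1\tau^{-1}\le\mathcal F_2$, the base edge $e_0$, with stabilizer $G_1$, joins $v_1$ to $\tau^{-1}v_2$. Put $E_1=G_1\cap G_2=\langle a\rangle*\langle\kappa\rangle*\langle b\rangle\le\mathcal F_1$ (Lemma 8 for $Q_1$), and $\delta=a\kappa b=x_1x_2x_3x_4=y_1y_2y_3y_4$, the longitude of $K$.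

**Lemma 9.** If $x\in\Pi$ has infinite order and fixes a bi-infinite line $\ell\subset\mathcal Y$ pointwise, then $x$ is conjugate in $\Pi$ to a power of $\delta$.

**Step 1: normalize.** At a vertex, two distinct edges of the same type have stabilizers that are conjugates of one level group by elements of different cosets. By Lemma 8(a) they have no common element of infinite order. So at each vertex of $\ell$ one edge has type $P_1$ and one has type $P_2$. Conjugate so that $\ell$ passes through $v_1$ along $e_0$. Its $P_2$-edge at $v_1$ is $gf_0$ with $x\in G_1\cap gG_2g^{-1}$. By Lemma 8(b), $gf_0=kf_0$ with $k\in G_1$, and conjugating by $k^{-1}$ we may assume that $\ell$ contains $e_0$ and $f_0$. Then $x\in E_1$.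

**Step 2: across $f_0$.** At $v_2$, $x$ lies in the bottom group $G_2$ of $Q_2$ and in a conjugate of the top group. By Lemma 8(b) for $Q_2$, $x\in kE_2k^{-1}$ with $k\in G_2$, where by (5)
$$E_2=\langle z_1,z_2z_3,z_4\rangle=\langle y_1,\,y_2y_4,\,y_4^{-1}y_3y_4\rangle,\qquad E_1=\langle y_1,\,y_2y_3,\,y_4\rangle .$$
Pictures over $G_2$. For $E_1$: fixed $y_1,y_4$ at $p_0$; $p_0\xrightarrow{y_2}p_1\xrightarrow{y_3}p_0$. For $E_2$: fixed $y_1$ at $q_0$ and $y_3$ at $q_1$; $q_0\xrightarrow{y_2}q_1\xrightarrow{y_4}q_0$. Product: fixed $y_1$ at $p_0q_0$; arrows $p_0q_0\xrightarrow{y_2}p_1q_1\xrightarrow{y_3}p_0q_1\xrightarrow{y_4}p_0q_0$; and $p_1q_0$ is isolated. By Lemma 7(b), $x$ is conjugate in $E_1$ into $J_2=\langle y_1,y_2y_3y_4\rangle=\langle a,\kappa b\rangle$.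

**Step 3: across $e_0$.** The other end of $e_0$ is $\tau^{-1}v_2$. Conjugating by $\tau$, $\tau x\tau^{-1}$ lies in the top group of $Q_2$ and in a conjugate of its bottom group. By the exchanged version of Lemma 8(b), and conjugating back, $x\in kE_2^*k^{-1}$ with $k\in G_1$ and $E_2^*=\tau^{-1}\langle w_1,w_2w_3,w_4\rangle\tau$. By (5), $\tau^{-1}w_1\tau=x_2$, $\tau^{-1}w_2\tau=x_2^{-1}x_1x_2$, $\tau^{-1}w_3\tau=x_3$, $\tau^{-1}w_4\tau=x_4$, so
$$E_2^*=\langle x_2,\,x_2^{-1}x_1x_2x_3,\,x_4\rangle=\langle x_2,\,x_1x_2x_3,\,x_4\rangle,\qquad E_1=\langle x_1,\,x_2x_3,\,x_4\rangle .$$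
Pictures over $G_1$. For $E_1$: fixed $x_1,x_4$ at $p_0$; $p_0\xrightarrow{x_2}p_1\xrightarrow{x_3}p_0$. For $E_2^*$: fixed $x_2,x_4$ at $q_0$; $q_0\xrightarrow{x_1}q_1\xrightarrow{x_2}q_2\xrightarrow{x_3}q_0$. Product: fixed $x_4$ at $p_0q_0$; arrows $p_0q_0\xrightarrow{x_1}p_0q_1\xrightarrow{x_2}p_1q_2\xrightarrow{x_3}p_0q_0$ and $p_0q_0\xrightarrow{x_2}p_1q_0$; and $p_0q_2$, $p_1q_1$ are isolated. So $x$ is conjugate in $E_1$ into $J_1=\langle x_1x_2x_3,x_4\rangle=\langle a\kappa,b\rangle$.

**Step 4: inside $E_1=\langle a\rangle*\langle\kappa\rangle*\langle b\rangle$.** Now $x$ lies in an $E_1$-conjugate of $J_2$ and in one of $J_1$. Pictures over $E_1$. For $J_2$: fixed $a$ at $r_0$; $r_0\xrightarrow\kappa r_1\xrightarrow br_0$. For $J_1$: fixed $b$ at $s_0$; $s_0\xrightarrow as_1\xrightarrow\kappa s_0$. Product: no fixed blocks; arrows $r_0s_0\xrightarrow ar_0s_1\xrightarrow\kappa r_1s_0\xrightarrow br_0s_0$; and $r_1s_1$ is isolated. By Lemma 7(b), $x$ is conjugate into $\langle a\kappa b\rangle=\langle\delta\rangle$. $\square$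

**Lemma 10.** If $x=\delta^k$ with $k\ne0$, then $C_\Pi(x)=P_K:=\langle\delta,\tau\rangle$, the image of $\pi_1(\partial N(K))$.

*Proof.* In $G_1=*\langle x_i\rangle$ the word $\delta=x_1x_2x_3x_4$ is cyclically reduced of length $4$, so it has infinite order. By Lemma 8(a), $x$ fixes at most one edge of each type at each vertex it fixes. Since $\delta\in G_1\cap G_2$ commutes with $\tau$, $x$ fixes all edges $\tau^je_0,\tau^jf_0$. As $e_0$ joins $\tau^{-1}v_2$ to $v_1$ and $f_0$ joins $v_1$ to $v_2$, the edges $\dots,e_0,f_0,\tau e_0,\tau f_0,\dots$ form a line, on which $\tau$ is a translation of length $2$. $\mathrm{Fix}(x)$ is a subtree of valence at most $2$ containing this line, so it is this line.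

$C_\Pi(x)$ preserves the line. It contains no reflections, as these would exchange edge types at a vertex or exchange vertex types, and its translation lengths are even. So each $c\in C_\Pi(x)$ is $\tau^j$ times an element that fixes the line pointwise, hence lies in $G_1$ and centralizes $\delta^k$. In the Bass–Serre tree of the free product $G_1$, with trivial edge groups, the centralizer of $\delta^k$ acts on the axis of $\delta$ by translations with trivial kernel. So it is infinite cyclic and contains $\delta$. If $\delta=d^m$ with $m>0$, let $d_0$ be cyclically reduced and conjugate to $d$. Then $d_0^m$ is a cyclic permutation of $x_1x_2x_3x_4$, whose letters are distinct, so $m=1$. So the centralizer is $\langle\delta\rangle$ and $c\in P_K$. The inclusion $P_K\subset C_\Pi(x)$ is clear. $\square$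

**Proposition 11.** $K_{p,q}$ is a hyperbolic knot.

**Step 1: every $\mathbb Z^2$ is peripheral.** Let $\Xi\cong\mathbb Z^2$ be a subgroup of $\pi_1(X)\subset\Pi$. The knot group $\pi_1(X)$ is torsion-free, so its vertex stabilizers on $\mathcal Y$ are torsion-free subgroups of free products of finite cyclic groups, hence free by Kurosh. So $\Xi$ fixes no vertex. By Serre's lemma (a finitely generated group acting without inversions fixes a vertex if its generators and their pairwise products do), $\Xi$ contains a hyperbolic element. The abelian group $\Xi$ acts on its axis by translations, so some $1\ne x\in\Xi$ fixes the axis pointwise. By Lemmas 9 and 10, $\Xi\subset C_\Pi(x)=\gamma P_K\gamma^{-1}$ for some $\gamma\in\Pi$. Since $\delta\mapsto(1,1)$, $P_K\to G$ is onto and $\Pi=\pi_1(X)P_K$, so we may take $\gamma\in\pi_1(X)$. Thus $\Xi$ is conjugate in $\pi_1(X)$ into $P_K\cap\pi_1(X)$, which is the image of $\pi_1(\partial X)$.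

**Step 2: exclude the exceptional knots.** $\hat K$ is nontrivial, as $g>0$ by Proposition 4.

It is not a satellite. The group of an incompressible torus in $X$ is conjugate into $\pi_1(\partial X)$ by Step 1. As $X$ is aspherical, the torus is homotopic into $\partial X$, and by Waldhausen it is boundary-parallel.

It is not a torus knot. For a nontrivial torus knot, $\pi_1$ modulo its center is $\langle x\rangle*\langle y\rangle$ with $x,y$ of coprime finite orders, so one, say $y$, has order $\ge3$. The boundary torus is generated by a meridian and a central element, and for suitable generators $x,y$ the meridian maps to a conjugate of $xy$; so the peripheral group maps onto a conjugate of $\langle xy\rangle$. A lift of $xyx^{-1}y^{-1}$ together with the center generates a $\mathbb Z^2$. It is not peripheral: $xyx^{-1}y^{-1}$ is cyclically reduced and contains both $y$ and $y^{-1}\ne y$, so it is not conjugate to a power of $xy$, whose cyclically reduced words contain only one of the two. This contradicts Step 1.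

By Thurston's theorem, $\hat K$ is hyperbolic. $\square$

## 10. Characters of $G$ and the degree bound

**Lemma 12.** Some lift $\alpha\colon\pi_1(X)\to\mathrm{SL}_2(\mathbb C)$ of the holonomy extends to a faithful representation $\bar\alpha\colon\Pi\to\mathrm{SL}_2(\mathbb C)$. The matrix $\bar\alpha(\mu_A)$ has eigenvalues $\zeta_A^{\pm1}$ with $\zeta_A^p=1$, $\zeta_A\ne\zeta_A^{-1}$, and $\bar\alpha(\mu_B)$ has eigenvalues $\zeta_B^{\pm1}$ with $\zeta_B^q=1$, $\zeta_B\ne\zeta_B^{-1}$.

**Step 1: extend to isometries.** $\pi_1(X)$ is normal in $\Pi$. For $\gamma\in\Pi$, conjugation by $\gamma$ is an automorphism of $\pi_1(X)$. By Mostow–Prasad rigidity there is a unique $\Phi(\gamma)\in\mathrm{Isom}(\mathbb H^3)$ realizing it. By uniqueness, $\Phi$ is a homomorphism extending the holonomy. The orientation character of $\Phi$ is trivial on $\pi_1(X)$, so it factors through $G$, of odd order, and is trivial. So $\Phi$ maps to $\mathrm{PSL}_2(\mathbb C)$.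

**Step 2: $\Phi$ is faithful.** $\ker\Phi$ meets $\pi_1(X)$ trivially, so it is finite. A finite group fixes a vertex of $\mathcal Y$, and $\ker\Phi$ is normal, so it is a finite normal subgroup of some $\mathcal F_i$. Finite subgroups of a free product are conjugate into factors, so by normality it lies in a factor and in every conjugate of that factor. A factor meets its conjugate by an outside element trivially. So $\ker\Phi=1$.

**Step 3: lift.** The obstruction to lifting $\Phi$ to $\mathrm{SL}_2(\mathbb C)$ lies in $H^2(\Pi;\mathbb Z/2)$ and vanishes on $\pi_1(X)$, a subgroup of odd index $pq$. Restriction followed by transfer is multiplication by $pq$, hence injective, so the obstruction vanishes. Let $\bar\alpha$ be a lift and $\alpha=\bar\alpha|_{\pi_1(X)}$; both are faithful.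

**Step 4: eigenvalues.** As $\mu_A^p=1$ in $\Pi$, $\bar\alpha(\mu_A)$ is diagonalizable with eigenvalues $\zeta_A^{\pm1}$, $\zeta_A^p=1$. If $\zeta_A=\zeta_A^{-1}$, then $\bar\alpha(\mu_A)=\pm1$ and $\Phi(\mu_A)=1$. But $\mu_A\ne1$ in $\Pi$, as it maps to $(1,0)\in G$. This contradicts Step 2. The argument for $\mu_B$ is the same. $\square$

For a character $\chi$ of $G$ let $e_A(\chi)=1$ if $\chi(\mu_A)\in\{\zeta_A^{\pm1}\}$ and $0$ otherwise, and define $e_B(\chi)$ likewise. Exactly $2q$ characters have $e_A=1$, exactly $2p$ have $e_B=1$, and exactly $4$ have both.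

**Proposition 13.** $\deg\mathcal T_{K_{p,q}}\le6pq-6p-6q+8$.

**Step 1: the group $G\times\mathbb Z$ acts on twisted chains.** Let $\bar\varphi\colon\Pi\to\mathbb Z$ send $\mu_K=\tau$ to $1$ and $\mu_A,\mu_B$ to $0$. The meridian of $\hat K$ is a lift of $\tau$, so $\bar\varphi|_{\pi_1(X)}=\phi$ up to sign. Put $\Gamma=\ker\bar\varphi$; then $N=\ker\phi=\Gamma\cap\pi_1(X)$. The map $\Pi\to G\times\mathbb Z$ has kernel $N$, and it is onto, as $\tau\mapsto(0,1)$ and $\delta\mapsto((1,1),0)$. So $\Pi/N=G\times\mathbb Z$, with $G=\Gamma/N$ and $\mathbb Z$ generated by the class $T$ of $\tau\in\pi_1(X)$.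

$\Pi$ acts on the universal cover $\hat X$ of $X$. Give $\hat X$ the $\Pi$-CW structure lifted from a triangulation downstairs containing $A,B,D_1,D_2$ as subcomplexes (outside $N(K)$). Cell stabilizers are finite and fix their cells pointwise, and the torsion-free group $N$ acts freely. With $C(Y)$ as in Section 2, $\Pi/N$ acts by
$$\gamma\colon C(Y)\to C(\gamma Y),\qquad\gamma(c\otimes w)=\gamma c\otimes\bar\alpha(\gamma)w .$$
This respects the relation $nc\otimes\alpha(n)w\sim c\otimes w$ because $\gamma n\gamma^{-1}\in N$, and $N$ acts trivially. So $G$ acts on $H_*(C(\tilde X))=H_*(X;\alpha\otimes\Lambda)$, and $\Lambda$-linearly, as $G\times\mathbb Z$ is abelian. This action does not involve any surface.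

**Step 2: the exact sequence of $S_i$ is equivariant.** Let $\tilde S_i$ be a lift of $S_i$. For $\gamma\in G$ we have $\gamma\tilde S_i=T^{c(\gamma)}\tilde S_i$, and $c\colon G\to\mathbb Z$ is a homomorphism as $\gamma$ commutes with $T$. $G$ is finite, so $c=0$. So $G$ preserves $\tilde S_i$ and $T\tilde S_i$, and also the region $\tilde M_i$ between them, because it is the only complementary region with frontier $\tilde S_i\cup T\tilde S_i$. The maps $\iota_0$ and $\iota_1$ commute with $G$. Hence (1), for $S=S_i$, is a sequence of complexes of $\Lambda[G]$-modules, and (2) is a sequence of $\Lambda[G]$-modules. All terms split into $\chi$-parts.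

**Step 3: the dimensions $s_\chi(S_i)=\dim H_1(S_i;\alpha)_\chi$.** Let $\hat S_i\subset\hat X$ be the preimage of $\tilde S_i$. Since $\tilde S_i/G=D_i$, the $\Gamma$-orbits of cells of $\hat S_i$ correspond to the cells of $D_i$. Consider an orbit with stabilizer $\Gamma_\ast$. It is finite, so it meets the torsion-free group $N$ trivially and embeds in $G$. Taking $N$-coinvariants of $\mathbb C[\Gamma/\Gamma_\ast]\otimes\mathbb C^2$, the orbit contributes $\mathrm{Ind}_{\Gamma_\ast}^G(\bar\alpha|_{\Gamma_\ast})$ to $C(\tilde S_i)$. By Frobenius reciprocity the dimension of its $\chi$-part is the multiplicity of $\chi|_{\Gamma_\ast}$ in $\bar\alpha|_{\Gamma_\ast}$. This is $2$ for a trivial stabilizer. For a point of $D_i\cap A$, where $\Gamma_\ast$ is conjugate to $\langle\mu_A\rangle$, it is the multiplicity of $\chi(\mu_A)$ as an eigenvalue of $\bar\alpha(\mu_A)$, which is $e_A(\chi)$ because $\zeta_A\ne\zeta_A^{-1}$. For a point of $D_i\cap B$ it is $e_B(\chi)$.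

By Step 2 of Lemma 2, $H_0(S_i;\alpha)=H_2(S_i;\alpha)=0$. So, if $D_i$ meets $A$ in $n_A$ and $B$ in $n_B$ points, the Euler characteristic of the $\chi$-part is
$$-s_\chi(S_i)=2(1-n_A-n_B)+n_Ae_A(\chi)+n_Be_B(\chi),$$
which is (3). With $(n_A,n_B)=(3,1)$ and $(1,3)$,
$$s_\chi(S_1)=6-3e_A(\chi)-e_B(\chi),\qquad s_\chi(S_2)=6-e_A(\chi)-3e_B(\chi). \tag{9}$$

**Step 4: the bound.** On $\chi$-parts, (2) says that $\iota_1-t\iota_0$ is injective with torsion cokernel. So it is a square matrix of size $s_\chi(S_i)$ with entries of the form $m_1-tm_0$, and its determinant is $\mathrm{ord}\,H_1(X;\alpha\otimes\Lambda)_\chi$, of degree at most $s_\chi(S_i)$. The module $H_1(X;\alpha\otimes\Lambda)_\chi$ is the same for $i=1$ and $i=2$. Orders multiply over direct sums, and $\deg\mathcal T_{\hat K}=\deg\mathrm{ord}\,H_1(X;\alpha\otimes\Lambda)$ by Lemma 2, Step 2. Hence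
$$\deg\mathcal T_{\hat K}\le\sum_\chi\min_is_\chi(S_i)=\sum_\chi\bigl(6-e_A-e_B-2\max(e_A,e_B)\bigr).$$
Here $\sum_\chi e_A=2q$, $\sum_\chi e_B=2p$, and $\sum_\chi\max(e_A,e_B)=\sum_\chi(e_A+e_B-e_Ae_B)=2p+2q-4$. So
$$\deg\mathcal T_{\hat K}\le6pq-2q-2p-2(2p+2q-4)=6pq-6p-6q+8 .\qquad\square$$

**End of the proof of Theorem 1.** Hyperbolicity is Proposition 11, the genus is Proposition 4, and the degree bound is Proposition 13. By Proposition 4, $4g(\hat K)-2=2(3pq-3q-p)=6pq-6q-2p$, and therefore
$$4g(\hat K)-2-\deg\mathcal T_{\hat K}\ \ge\ (6pq-6q-2p)-(6pq-6p-6q+8)=4p-8=4(p-2)>0 .\qquad\blacksquare$$
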